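\title{A Frobenius obstruction to the freeness of exponential quasi-invariants}

\begin{abstract}
Let $G$ be a compact connected Lie group with torsion-free fundamental group, maximal torus $T$ and Weyl group $W$. A $W$-invariant multiplicity function $k$ on the roots defines a ring of exponential quasi-invariants, lying between $R(T)^W$ and $R(T)$, and two companion rings of $W$-tuples in $R(T)$. We consider the question whether these three rings are free modules of rank $|W|$, over $R(T)^W$ and $R(T)$ respectively, once $|W|$ is inverted. The answer is no: for $G=SU(3)$ and $k=2$ all three statements fail at the prime $5$. The obstruction is the Frobenius map, which produces quasi-invariants modulo $p$ that do not lift. We also show that freeness holds for all $k$ exactly when every irreducible component of the root system has rank one, that for $k$ equal to a constant $\kappa$ on a component of rank at least two with Coxeter number $h$ it fails at every prime $p\nmid|W|$ having a power in $[2\kappa+1,\kappa h]$, and that it always holds over $\mathbb{Q}$.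
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Three rings attached to a multiplicity function}

Let $G$ be a compact connected Lie group whose fundamental group is torsion-free, for instance a simply connected one. Let $T$ be a maximal torus, $W$ the Weyl group, $\Lambda=\operatorname{Hom}(T,U(1))$ the character lattice, $\Phi\subset\Lambda$ the root system and $\Phi_+$ a set of positive roots. The reflection in a root $\alpha$ is $s_\alpha\lambda=\lambda-\langle\lambda,\alpha^\vee\rangle\alpha$. The representation ring $R(T)=\mathbb{Z}[\Lambda]$ has the basis $e^\lambda$, $\lambda\in\Lambda$, with $e^\lambda e^\mu=e^{\lambda+\mu}$ and $we^\lambda=e^{w\lambda}$. For a root $\alpha$ put $\bar\alpha=\frac12\alpha$ if $\frac12\alpha\in\Lambda$, and $\bar\alpha=\alpha$ otherwise.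

A \emph{multiplicity function} is a $W$-invariant function $k\colon\Phi\to\mathbb{Z}_{\ge0}$, $\alpha\mapsto k_\alpha$. Given $k$, set for every root $\alpha$
\[
v_\alpha=(1-e^{\bar\alpha})^{2k_\alpha},\qquad g_\alpha=(1-e^{\alpha})(1-e^{\bar\alpha})^{2k_\alpha}.
\]
The ring of \emph{exponential quasi-invariants} is
\[
\mathcal{Q}_k=\{f\in R(T):\ s_\alpha f\equiv f \bmod g_\alpha\ \text{ for all }\alpha\in\Phi_+\};
\]
it contains $R(T)^W$. Let $\prod_WR(T)$ be the ring of tuples $F=(F_w)_{w\in W}$ with componentwise operations, and embed $R(T)$ in it as the constant tuples. The two companion rings are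
\begin{align*}
\mathcal{M}_{2k}&=\{F:\ F_{s_\alpha w}\equiv F_w \bmod v_\alpha\ \text{ for all }\alpha\in\Phi_+,\ w\in W\},\\
\mathcal{M}'_{2k+1}&=\{F:\ F_{s_\alpha w}\equiv F_w \bmod g_\alpha\ \text{ for all }\alpha\in\Phi_+,\ w\in W\}.
\end{align*}
Both contain the constant tuples and are $R(T)$-modules in this way. Consider the statements
\begin{enumerate}
\item[(i)] $\mathcal{M}_{2k}$ is a free module of rank $|W|$ over $R(T)$;
\item[(ii)] $\mathcal{Q}_k$ is a free module of rank $|W|$ over $R(T)^W$;
\item[(iii)] $\mathcal{M}'_{2k+1}$ is a free module of rank $|W|$ over $R(T)$.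
\end{enumerate}
We say that one of them holds \emph{over} a ring $A\subset\mathbb{Q}$ if it is true after all rings and modules are tensored with $A$. When no ring is named, $A=\mathbb{Z}[1/|W|]$. The problem, which comes from the work of Berest, Liu and Ramadoss \cite{BLR}, is the following.

\medskip
\noindent\textbf{Question.} \emph{Do \textup{(i)}, \textup{(ii)} and \textup{(iii)} hold over $\mathbb{Z}[1/|W|]$ for every multiplicity function $k$?}

\subsection{What one would guess}

If $\alpha=c\mu$ with $\mu\in\Lambda$ and $c\ge1$, then $2=c\langle\mu,\alpha^\vee\rangle$, so $c\le2$. Hence $\bar\alpha$ is the primitive lattice vector on the ray of $\alpha$, and $1-e^{\bar\alpha}$ cuts out the identity component of the subgroup $\ker\alpha\subset T$. For every $f\in R(T)$ the difference $s_\alpha f-f$ is divisible by $1-e^\alpha$; the condition defining $\mathcal{Q}_k$ asks that it vanish to order $2k_\alpha+1$ along that component. So $\mathcal{Q}_0=R(T)$, and the rings $\mathcal{Q}_\kappa$ for constant $k=\kappa$ decrease to $\bigcap_\kappa\mathcal{Q}_\kappa=R(T)^W$,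 since a nonzero element is divisible by only finitely many powers of $1-e^{\bar\alpha}$. A quasi-invariant is a function that is invariant to finite order.

For $k=0$, statement (ii) is the Pittie--Steinberg theorem \cite{Steinberg}, and (i) is trivial because $\mathcal{M}_0=\prod_WR(T)$. In rank one everything can be written down.

\begin{example}\label{ex:su2}
Let $G=SU(2)$, $\Lambda=\mathbb{Z}\omega$, $x=e^\omega$, $W=\{1,s\}$ with $sx=x^{-1}$. Then $\alpha=2\omega$, $\bar\alpha=\omega$, $v_\alpha=(1-x)^{2k}$ and $g_\alpha=(1-x^2)(1-x)^{2k}$. The tuples $(1,1),(0,v_\alpha)$ form a basis of $\mathcal{M}_{2k}$, and $(1,1),(0,g_\alpha)$ form a basis of $\mathcal{M}'_{2k+1}$. Since $1-x^2=-x(x-x^{-1})$ and $(1-x)^2=-x(2-x-x^{-1})$, the element $\eta=(x-x^{-1})(2-x-x^{-1})^k$ is a unit multiple of $g_\alpha$, and $s\eta=-\eta$. Invert $2$ and write $f=\frac12(f+sf)+\frac12(f-sf)$. Then $f\in\mathcal{Q}_k$ if and only if the second summand equals $\eta r$ for some $r$, and such an $r$ is invariant. So $1,\eta$ is a basis of $\mathcal{Q}_k$ over the invariants.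
\end{example}

The statements thus hold at $k=0$ and for $SU(2)$, and we shall see that they always hold over $\mathbb{Q}$. The denominators that arise in natural arguments, such as averaging over $W$ or decomposing the group ring, are divisors of $|W|$. One would therefore guess that the answer is yes. But $k$ brings its own arithmetic: the congruences involve powers such as $(1-e^\alpha)^{2k_\alpha+1}$, and these behave differently modulo $p$ when the exponent is near a power of $p$.

\subsection{Results}

\begin{theorem}\label{thm:main}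
Let $\Phi_1\subset\Phi$ be an irreducible component of rank at least $2$, let $p$ be a prime with $p\nmid|W|$, let $q=p^a$ with $a\ge1$, and let $k$ be a multiplicity function that equals the constant $\kappa=(q-1)/2$ on $\Phi_1$ and is arbitrary elsewhere. Then, after inverting $|W|$, the ring $\mathcal{Q}_k$ is not projective over $R(T)^W$, and $\mathcal{M}_{2k}$ and $\mathcal{M}'_{2k+1}$ are not projective over $R(T)$. In particular \textup{(i)}, \textup{(ii)} and \textup{(iii)} all fail.
\end{theorem}

For $G=SU(3)$, $W=S_3$, $k=2$ and $q=p=5$ this answers the Question in the negative. The next three theorems locate the failure.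

\begin{theorem}\label{thm:compare}
\begin{enumerate}
\item[(a)] For all $G$ and $k$ we have \textup{(i)}$\Rightarrow$\textup{(ii)}$\Leftrightarrow$\textup{(iii)}, over $\mathbb{Z}[1/|W|]$ and over any ring $A$ with $\mathbb{Z}[1/|W|]\subset A\subset\mathbb{Q}$.
\item[(b)] Each of \textup{(i)}, \textup{(ii)}, \textup{(iii)} holds for all multiplicity functions $k$ if and only if every irreducible component of $\Phi$ has rank $1$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:range}
\begin{enumerate}
\item[(a)] Let $k$ equal a constant $\kappa$ on an irreducible component $\Phi_1$ of rank at least $2$ with Coxeter number $h$. If some prime power $q=p^a$ with $p\nmid|W|$ satisfies $2\kappa+1\le q\le\kappa h$, then \textup{(i)}, \textup{(ii)} and \textup{(iii)} all fail.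
\item[(b)] Let $\Phi$ be irreducible of rank at least $2$ and $k=\kappa$ constant. Then \textup{(i)}--\textup{(iii)} all fail whenever $\kappa\ge2$, and also when $\kappa=1$ unless $\Phi$ is of type $A$.
\item[(c)] For $G=SU(3)$, each of \textup{(i)}, \textup{(ii)}, \textup{(iii)} holds if and only if $k\in\{0,1\}$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:rational}
For all $G$ and $k$, statements \textup{(i)}--\textup{(iii)} hold over $\mathbb{Q}$. Hence for each pair $(G,k)$ they hold over $\mathbb{Z}[1/n]$ for some integer $n=n(G,k)\ge1$.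
\end{theorem}

\begin{corollary}\label{cor:n}
Let $k$ equal a constant $\kappa$ on an irreducible component of rank at least $2$ with Coxeter number $h$. Any integer $n$ as in Theorem~\ref{thm:rational} is divisible by every prime $p\nmid|W|$ that has a power in $[2\kappa+1,\kappa h]$.
\end{corollary}

We do not settle the case of type $A_n$, $n\ge3$, with $k=1$, and we do not determine the full list of primes that must be inverted for a given $(G,k)$.

The obstruction has three parts. In characteristic $p$ we have $1-e^{q\beta}=(1-e^\beta)^q$, so $q$-th powers are quasi-invariants as soon as $q\ge2\kappa+1$. If $\mathcal{Q}_k$ is projective, every quasi-invariant modulo $p$ lifts to characteristic $0$. A lift of a suitable $q$-th power has a leading term at the identity of $T$ whose degree is too small to exist over $\mathbb{Q}$. Section~\ref{sec:su3} carries this out by hand for $SU(3)$, where it comes down to a $2\times2$ determinant; Sections~\ref{sec:lift} and~\ref{sec:frob} treat the general case and prove Theorem~\ref{thm:main}. Theorems~\ref{thm:compare}, \ref{thm:range}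 and~\ref{thm:rational} are proved in Sections~\ref{sec:compare}, \ref{sec:range} and~\ref{sec:rational}.

\section{Preliminaries}\label{sec:prelim}

Throughout, $A$ is a ring with $\mathbb{Z}[1/|W|]\subset A\subset\mathbb{Q}$. It arises from $\mathbb{Z}$ by inverting a set of primes, so it is a principal ideal domain. Put
\[
R=A[\Lambda],\qquad B=R^W .
\]
If $\Phi$ is empty, then $W$ is trivial and all three modules equal $R=B$. We assume from now on that $\Phi\ne\emptyset$. Then $|W|$ is even and $2$ is a unit of $A$.

The module $\mathcal{M}_{2k}$ is the kernel of the $R(T)$-linear map $\prod_WR(T)\to\prod_{\alpha,w}R(T)/(v_\alpha)$, $F\mapsto(F_{s_\alpha w}-F_w)$. Flat base change preserves kernels, so for a flat $R(T)$-algebra $R'$ the module $R'\otimes_{R(T)}\mathcal{M}_{2k}$ is defined by the same congruences in $\prod_WR'$. The same holds for $\mathcal{M}'_{2k+1}$. The groups $\mathcal{Q}_k$ and $R(T)^W$ are kernels of additive maps, so tensoring them with $A$ gives the objects defined by the same conditions in $R$. From now on $\mathcal{Q}_k,\mathcal{M}_{2k},\mathcal{M}'_{2k+1}$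 denote the versions over $A$.

\subsection{The moduli $v_\alpha$ and $g_\alpha$}

\begin{lemma}\label{lem:basic}
Let $\alpha\in\Phi$ and $w\in W$.
\begin{enumerate}
\item[(a)] $wv_\alpha=v_{w\alpha}$, $wg_\alpha=g_{w\alpha}$, $v_{-\alpha}=e^{-2k_\alpha\bar\alpha}v_\alpha$, $g_{-\alpha}=-e^{-\alpha-2k_\alpha\bar\alpha}g_\alpha$, and $2k_\alpha\bar\alpha\in\mathbb{Z}\alpha$. Thus the ideals $v_\alpha R$ and $g_\alpha R$ depend only on $\pm\alpha$ and are stable under $s_\alpha$.
\item[(b)] $v_\alpha$ divides $g_\alpha$, and $g_\alpha$ divides $(1-e^\alpha)^{2k_\alpha+1}$, already in $\mathbb{Z}[\Lambda]$.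
\item[(c)] $s_\alpha r\equiv r \bmod(1-e^\alpha)$ for all $r\in R$.
\item[(d)] $\mathcal{Q}_k$ is stable under $W$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\overline{w\alpha}=w\bar\alpha$, $\overline{-\alpha}=-\bar\alpha$, $k_{w\alpha}=k_\alpha$ and $1-e^{-\mu}=-e^{-\mu}(1-e^\mu)$; moreover $2\bar\alpha\in\{\alpha,2\alpha\}$. (b) The element $1-e^{\bar\alpha}$ divides $1-e^\alpha$, which is either equal to it or to $1-e^{2\bar\alpha}$. (c) $e^\lambda-e^{\lambda-n\alpha}=e^\lambda(1-e^{-n\alpha})$ is divisible by $1-e^\alpha$ for every $n\in\mathbb{Z}$. (d) By (a) the defining congruences hold for all roots, not only the positive ones. With $\beta=w^{-1}\alpha$ we have $s_\alpha w=ws_\beta$, so $s_\alpha wf-wf=w(s_\beta f-f)\in w(g_\beta R)=g_\alpha R$.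
\end{proof}

The rings $R$ and $F[\Lambda]$, $F$ a field, are Laurent polynomial rings over a principal ideal domain or a field, hence noetherian unique factorization domains. Two elements are \emph{coprime} if they have no common prime factor. In a unique factorization domain the primes of height one are principal, so two nonzero coprime elements lie in no common prime ideal of height at most one; and the intersection of principal ideals with pairwise coprime generators is their product.

\begin{lemma}\label{lem:coprime}
If $\mu,\nu\in\Lambda$ are linearly independent, then $1-e^\mu$ and $1-e^\nu$ are coprime in $F[\Lambda]$ for every field $F$, and in $R$. Consequently, if $\alpha,\beta$ are roots with $\beta\ne\pm\alpha$, then each of $1-e^\alpha,v_\alpha,g_\alpha$ is coprime to each of $1-e^\beta,v_\beta,g_\beta$ in these rings.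
\end{lemma}

\begin{proof}
The units of $F[\Lambda]$ are the monomials $ce^\lambda$, so a non-unit stays a non-unit over the algebraic closure, and we may take $F$ algebraically closed. Write $\mu=c\mu_0$ with $\mu_0$ primitive and $c\ge1$, put $t=e^{\mu_0}$, and choose a complement $\Lambda=\mathbb{Z}\mu_0\oplus L$. The element $1-t^c$ is, up to sign, a product of factors $t-\zeta$ with $\zeta\in F^\times$, and each of these is prime because $F[\Lambda]/(t-\zeta)\cong F[L]$ is a domain. Write $\nu=j\mu_0+\nu'$ with $\nu'\in L$; then $\nu'\ne0$, and the image of $1-e^\nu$ in $F[L]$ is $1-\zeta^je^{\nu'}\ne0$. So no $t-\zeta$ divides $1-e^\nu$. In $R$, a common prime factor $\pi$ would be a unit of $\mathbb{Q}[\Lambda]$ by the case $F=\mathbb{Q}$, hence associate to a non-unit constant of $A$; but such a constant does not divide the coefficient $1$ of $1-e^\mu$. The last assertion follows from Lemma~\ref{lem:basic}(b), because $\Phi$ is reduced.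
\end{proof}

\subsection{The role of the fundamental group}

The hypothesis on $\pi_1(G)$ enters only through the next lemma.

\begin{lemma}\label{lem:lattice}
\begin{enumerate}
\item[(a)] For every root $\alpha$ there is $\lambda\in\Lambda$ with $\langle\lambda,\alpha^\vee\rangle=1$.
\item[(b)] $B$ is a polynomial ring in finitely many variables over a Laurent polynomial ring over $A$.
\item[(c)] Finitely generated projective modules over $R$ and over $B$ are free.
\item[(d)] $R$ is free of rank $|W|$ over $B$.
\end{enumerate}
\end{lemma}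

\begin{proof}
Let $G'=[G,G]$. Since $G/G'$ is a torus, $\pi_2(G/G')=0$, so $\pi_1(G')$ embeds in $\pi_1(G)$. It is finite, because $G'$ is compact semisimple, and $\pi_1(G)$ is torsion-free; so $G'$ is simply connected. The character lattice of its maximal torus $T\cap G'$ is then the full weight lattice, and $\Lambda$ restricts onto it. The kernel $\Lambda_0$ of restriction is the set of $\lambda$ killed by all coroots, and $W$ fixes it pointwise. Lifting the fundamental weights, we get $\Lambda=\bigoplus_i\mathbb{Z}\omega_i\oplus\Lambda_0$ with $\langle\omega_i,\alpha_j^\vee\rangle=\delta_{ij}$ for the simple roots $\alpha_j$. Every coroot is $W$-conjugate to a simple one, which gives (a).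

For (b) we use the triangularity argument of \cite[Ch.~VI, \S3.4, Thm.~1]{Bourbaki}. For $\lambda\in\Lambda$ let $S(\lambda)$ be the sum of the $e^{\mu}$ over the orbit $W\lambda$. The $S(\lambda)$ with $\lambda$ dominant form an $A$-basis of $B$, and the dominant $\lambda$ are the $\lambda_0+\sum n_i\omega_i$ with $\lambda_0\in\Lambda_0$, $n_i\ge0$. The product $e^{\lambda_0}\prod_iS(\omega_i)^{n_i}$ equals $S(\lambda)$ plus an integral combination of $S(\lambda')$ with $\lambda'$ dominant and $\lambda-\lambda'$ a nonempty sum of positive roots, and there are finitely many such $\lambda'$ for each $\lambda$. So these products also form a basis: $B$ is the polynomial ring over $A[\Lambda_0]$ in the $S(\omega_i)$.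

Part (c) is Swan's theorem \cite{Swan}: finitely generated projective modules over a ring $D[x_1,\dots,x_r,y_1^{\pm1},\dots,y_s^{\pm1}]$ with $D$ a principal ideal domain are free. Part (d) is the Pittie--Steinberg theorem \cite{Steinberg}, tensored with $A$.
\end{proof}

\begin{lemma}\label{lem:proj}
Each of \textup{(i)}, \textup{(ii)}, \textup{(iii)} holds over $A$ if and only if the module in question is projective.
\end{lemma}

\begin{proof}
The rings $R$ and $B$ are noetherian and $R$ is finite over $B$, so the three modules are finitely generated, and projective means free by Lemma~\ref{lem:lattice}(c). The rank is forced. Let $\delta=\prod_{\alpha\in\Phi}g_\alpha$; it is nonzero and lies in $B$, since $W$ permutes the factors. We have $\delta R\subset\mathcal{Q}_k\subset R$ and $\delta\prod_WR\subset\mathcal{M}'_{2k+1}\subset\mathcal{M}_{2k}\subset\prod_WR$, and the outer terms have rank $|W|$ over $B$ and $R$ respectively.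
\end{proof}

\subsection{Quasi-invariants as invariant tuples}

The link between $\mathcal{Q}_k$ and its companions is the action of $W$ on $\prod_WR$ that moves both the index and the entries:
\begin{equation}\label{eq:twisted}
(uF)_w=u\bigl(F_{u^{-1}w}\bigr),\qquad u,w\in W .
\end{equation}
This action is $B$-linear. A tuple is invariant if and only if it has the form $(wf)_w$ with $f=F_1$.

\begin{proposition}\label{prop:inv}
The modules $\mathcal{M}_{2k}$ and $\mathcal{M}'_{2k+1}$ are stable under \eqref{eq:twisted}, and the invariants of each are $\{(wf)_w:f\in\mathcal{Q}_k\}$. If one of the two is projective over $R$, then $\mathcal{Q}_k$ is projective over $B$.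
\end{proposition}

\begin{proof}
With $\beta=u^{-1}\alpha$ we have $(uF)_{s_\alpha w}-(uF)_w=u\bigl(F_{s_\beta u^{-1}w}-F_{u^{-1}w}\bigr)$, and $u$ carries $v_\beta R$ to $v_\alpha R$ and $g_\beta R$ to $g_\alpha R$. This gives stability. If $f\in\mathcal{Q}_k$, then $wf\in\mathcal{Q}_k$ for all $w$ by Lemma~\ref{lem:basic}(d), which says that $(wf)_w\in\mathcal{M}'_{2k+1}\subset\mathcal{M}_{2k}$. Conversely let $(wf)_w\in\mathcal{M}_{2k}$, so that $f-s_\alpha f=v_\alpha r$ with $r\in R$. One further factor $1-e^\alpha$ comes for free, by parity. Applying $s_\alpha$ gives $-v_\alpha r=e^{-2k_\alpha\bar\alpha}v_\alpha\,s_\alpha r$, so $2r=r-e^{-2k_\alpha\bar\alpha}s_\alpha r$. Modulo $1-e^\alpha$ we have $e^{-2k_\alpha\bar\alpha}\equiv1$, because $2k_\alpha\bar\alpha\in\mathbb{Z}\alpha$, and $s_\alpha r\equiv r$. Hence $2r\equiv0$, and since $2$ is a unit, $f-s_\alpha f\in g_\alpha R$. So $f\in\mathcal{Q}_k$.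

Let $M$ be either module. The averaging operator $|W|^{-1}\sum_uu$ is a $B$-linear projection of $M$ onto $M^W\cong\mathcal{Q}_k$. If $M$ is projective over $R$, it is projective over $B$ by Lemma~\ref{lem:lattice}(d), and so is its direct summand $\mathcal{Q}_k$.
\end{proof}

So (ii) is implied by each of the other two statements, and to disprove all three it is enough to disprove (ii).

\subsection{Two tools from commutative algebra}

The first tool says that membership in a projective module can be tested in codimension one. It is the only consequence of projectivity that we use in the negative results.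

\begin{lemma}\label{lem:codim}
Let $D$ be a noetherian normal domain, $P'$ a torsion-free $D$-module, $P\subset P'$ a finitely generated projective submodule and $x\in P'$. If the ideal $K=\{b\in D:bx\in P\}$ lies in no prime of height at most $1$, then $x\in P$.
\end{lemma}

\begin{proof}
Let $E$ be the fraction field of $D$ and write $P\oplus P''=D^n$. Since $K\ne0$, we have $x\in P\otimes E\subset E^n$. For each prime $\mathfrak{p}$ of height one there is $b\in K\setminus\mathfrak{p}$, so the coordinates of $x$ lie in $D_\mathfrak{p}$. A noetherian normal domain is the intersection of its localizations at primes of height one, so $x\in D^n$. The projection $E^n\to P\otimes E$ fixes $x$ and maps $D^n$ to $P$.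
\end{proof}

The second tool is the leading term of a function at the identity of $T$. For a commutative ring $C$ let $I_C\subset C[\Lambda]$ be the kernel of the augmentation $e^\lambda\mapsto1$, and for $f\in I_C^d$ let $[f]_d$ be the class of $f$ in $I_C^d/I_C^{d+1}$.

\begin{lemma}\label{lem:symbol}
\begin{enumerate}
\item[(a)] There is a $W$-equivariant isomorphism of graded rings $\bigoplus_dI_C^d/I_C^{d+1}\cong\operatorname{Sym}(\Lambda\otimes C)$ with $[e^\lambda-1]_1=\lambda$, and each $C[\Lambda]/I_C^d$ is a free $C$-module.
\item[(b)] Let $p$ be a prime that is not invertible in $A$ and let $f\in R$. If the reduction $\bar f\in\mathbb{F}_p[\Lambda]$ is not in $I_{\mathbb{F}_p}^d$, then $f\notin I_\mathbb{Q}^d$.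
\item[(c)] Let $f=gr$ in $\mathbb{Q}[\Lambda]$ with $f\in I_\mathbb{Q}^d$, $g\in I_\mathbb{Q}^j$ and $[g]_j\ne0$. Then $[g]_j$ divides $[f]_d$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\lambda_1,\dots,\lambda_n$ be a basis of $\Lambda$ and $u_i=e^{\lambda_i}-1$. Then $C[\Lambda]$ is obtained from $C[u_1,\dots,u_n]$ by inverting the $1+u_i$, which are already invertible modulo $(u)^d$, and $I_C=(u)$. So $C[\Lambda]/I_C^d=C[u]/(u)^d$, and the graded ring is the polynomial ring in the $[u_i]_1$. The identity $e^{\lambda+\mu}-1=(e^\lambda-1)+(e^\mu-1)+(e^\lambda-1)(e^\mu-1)$ shows that $\lambda\mapsto[e^\lambda-1]_1$ is additive; it is $W$-equivariant and sends $\lambda_i$ to $[u_i]_1$.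

(b) If $f\in I_\mathbb{Q}^d$, then $nf\in I_A^d$ for some integer $n\ge1$. As $R/I_A^d$ is torsion-free, $f\in I_A^d$, and so $\bar f\in I_{\mathbb{F}_p}^d$.

(c) Suppose $[f]_d\ne0$. Then $r\notin I_\mathbb{Q}^{d+1}$; let $i$ be maximal with $r\in I_\mathbb{Q}^i$. The graded ring is a domain, so $[f]_{i+j}=[g]_j[r]_i\ne0$. This forces $i+j=d$.
\end{proof}

\section{The case $SU(3)$ by hand}\label{sec:su3}

Let $G=SU(3)$ and $A=\mathbb{Z}[1/6]$. All roots are conjugate, so $k$ is a single integer. Let $\alpha_1,\alpha_2$ be the simple roots and $\alpha_3=-\alpha_1-\alpha_2$. Since $\langle\frac12\alpha_1,\alpha_2^\vee\rangle=-\frac12$, we have $\bar\alpha=\alpha$ for all roots. Put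
\[
a=e^{\alpha_2}(1-e^{\alpha_1}),\qquad b=1-e^{\alpha_2},\qquad\text{so that}\qquad a+b=1-e^{\alpha_1+\alpha_2}.
\]
Thus $a,b,a+b$ are unit multiples of $1-e^{\alpha_1},1-e^{\alpha_2},1-e^{\alpha_3}$. For $m\ge0$ let
\[
Z_m=\{(h_1,h_2,h_3)\in R^3:\ a^mh_1+b^mh_2+(a+b)^mh_3=0\}.
\]

\begin{proposition}\label{prop:su3}
For $G=SU(3)$ there is an isomorphism of $R$-modules $\mathcal{M}_{2k}\cong R\oplus R\oplus Z_{2k}\oplus Z_{2k}$.
\end{proposition}

\begin{proof}
Write $\prod_WR=R\otimes_AL$, where $L$ is the module of functions $W\to A$ with $W$ acting by left translation; $L$ is the left regular module of $A[W]$. In these terms $F\in\mathcal{M}_{2k}$ means $(1-s_\alpha)F\in v_\alpha\,R\otimes L$ for all $\alpha$, with $s_\alpha$ acting on $L$ only. This condition makes sense for every $A[W]$-module $\tau$ in place of $L$; call the resulting $R$-module $M_\tau$. Then $M_{\tau\oplus\tau'}=M_\tau\oplus M_{\tau'}$.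

Let $V_A=A\alpha_1\oplus A\alpha_2$. The map $A[S_3]\to A\times A\times\operatorname{End}_A(V_A)$ given by the trivial, sign and reflection representations is an isomorphism over $\mathbb{Q}$, with inverse given by Fourier inversion,
\[
(x_0,x_1,x)\mapsto\tfrac16\sum_w\bigl(x_0+x_1\operatorname{sgn}(w)+2\operatorname{tr}(xw^{-1})\bigr)w .
\]
Both maps have coefficients in $A$, so they are inverse isomorphisms over $A$, and $L\cong\mathrm{triv}\oplus\operatorname{sgn}\oplus V_A\oplus V_A$. For the trivial module the condition is empty, so $M_{\mathrm{triv}}=R$. On the sign module $1-s_\alpha=2$, so $M_{\operatorname{sgn}}=\bigcap_\alpha v_\alpha R=\prod_{\alpha\in\Phi_+}v_\alpha\cdot R$ by Lemma~\ref{lem:coprime}. On $R\otimes V_A$ we have $(1-s_\alpha)F=\langle F,\alpha^\vee\rangle\alpha$, and every root is part of an $A$-basis of $V_A$, so the condition reads $\langle F,\alpha_i^\vee\rangle\in v_{\alpha_i}R$ for $i=1,2,3$. The map $F\mapsto(\langle F,\alpha_1^\vee\rangle,\langle F,\alpha_2^\vee\rangle)$ is given by the Cartan matrix, whose determinant $3$ is a unit, and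 $\alpha_1^\vee+\alpha_2^\vee+\alpha_3^\vee=0$. So $M_{V_A}$ is the module of triples $(f_1,f_2,f_3)$ with sum $0$ and $f_1\in a^{2k}R$, $f_2\in b^{2k}R$, $f_3\in(a+b)^{2k}R$. This is $Z_{2k}$.
\end{proof}

So (i) for $SU(3)$ asks whether the relations among $a^{2k},b^{2k},(a+b)^{2k}$ form a free module. The binomial coefficients of $(a+b)^{2k}$ decide.

\begin{proposition}\label{prop:su3k1}
The module $Z_2$ is free. Hence \textup{(i)} holds for $SU(3)$ and $k=1$.
\end{proposition}

\begin{proof}
The relation defining $Z_2$ reads $a^2u_1+ab\,u_2+b^2u_3=0$ with $(u_1,u_2,u_3)=(h_1+h_3,\,2h_3,\,h_2+h_3)$, and this substitution is invertible because $2$ is a unit. As $a,b$ are coprime, $u_1=bu_1'$ for some $u_1'$. Dividing by $b$ gives $a^2u_1'+au_2+bu_3=0$, so $u_3=au_3'$, and then $u_2=-au_1'-bu_3'$. Conversely every pair $(u_1',u_3')$ gives a solution. So $(b,-a,0)$ and $(0,-b,a)$ form a basis in the coordinates $u$.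
\end{proof}

\begin{proposition}\label{prop:su3k2}
The module $Z_4$ is not projective. Hence \textup{(i)} fails for $SU(3)$ and $k=2$.
\end{proposition}

\begin{proof}
Let $\bar R=\mathbb{F}_5[\Lambda]$ and let $\bar Z\subset\bar R^3$ be the module of relations among $\bar a^4,\bar b^4,(\bar a+\bar b)^4$.

\emph{A relation modulo $5$.} Since $(\bar a+\bar b)^5=\bar a^5+\bar b^5$, the triple $x=(\bar a,\bar b,-\bar a-\bar b)$ lies in $\bar Z$.

\emph{If $Z_4$ is projective, $x$ lifts to $Z_4$.} A triple in $Z_4\cap5R^3$ can be divided by $5$ inside $Z_4$, so $Z_4/5Z_4$ is a submodule of $\bar Z$, projective over $\bar R$. Let $\tilde x=(a,b,-a-b)$ and $a^5+b^5-(a+b)^5=5\rho$. Then $a^4\tilde x-5\rho\,(1,0,0)$ and $b^4\tilde x-5\rho\,(0,1,0)$ lie in $Z_4$, so $\bar a^4x$ and $\bar b^4x$ lie in $Z_4/5Z_4$. The elements $\bar a^4,\bar b^4$ are nonzero and coprime, so Lemma~\ref{lem:codim} gives $x\in Z_4/5Z_4$.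

\emph{No lift exists.} Let $h\in Z_4$ reduce to $x$. We have $[a]_1=-\alpha_1$ and $[b]_1=-\alpha_2$. The root $\alpha_1$ is primitive, so $[\bar a]_1\ne0$ and $h_1\notin I_\mathbb{Q}^2$ by Lemma~\ref{lem:symbol}(b). Let $d\le1$ be maximal with all $h_i\in I_\mathbb{Q}^d$, and $\eta_i=[h_i]_d$. The class of the relation in degree $d+4$ is
\[
\alpha_1^4\eta_1+\alpha_2^4\eta_2+(\alpha_1+\alpha_2)^4\eta_3=0\quad\text{in }\mathbb{Q}[\alpha_1,\alpha_2],
\]
with the $\eta_i$ not all zero. After multiplying by $\alpha_1$ if $d=0$, we may assume that the $\eta_i$ are linear forms. Let $\eta_3=s\alpha_1+t\alpha_2$. Only the third term contains $\alpha_1^3\alpha_2^2$ and $\alpha_1^2\alpha_2^3$, and their coefficients are $6s+4t$ and $4s+6t$. The determinant is $36-16=20\ne0$, so $\eta_3=0$. Then $\alpha_2^4$ divides the linear form $\eta_1$, so $\eta_1=0$ and $\eta_2=0$, a contradiction.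
\end{proof}

The determinant $20=2^2\cdot5$ is where the prime $5$ appears: the linear system has a nonzero solution over $\mathbb{F}_5$, namely the Frobenius relation, and none over $\mathbb{Q}$. A relation among the forms $\alpha_1^m,\alpha_2^m,\alpha_3^m$ is the same as a linear map $\theta$ from the span of the roots to polynomials with $\theta(\alpha_i)$ divisible by $\alpha_i^m$; the Frobenius relation is $\theta(\lambda)=\lambda^5$. This is the form in which the argument extends. Two things must change. The failure of (i) says nothing about (ii) and (iii), so we have to argue with $\mathcal{Q}_k$ over $B$; and there are many roots, with no single equation to correct by hand.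

\section{Lifting quasi-invariants from characteristic $p$}\label{sec:lift}

In this section and the next, $p$ is a prime that is not invertible in $A$. Then $p\nmid|W|$, so $p$ is odd, and $A/pA=\mathbb{F}_p$. For $A=\mathbb{Z}[1/|W|]$ every prime $p\nmid|W|$ qualifies. Write $N=\mathcal{Q}_k$, let a bar denote reduction modulo $p$ on $R$, and put
\[
\bar R=\mathbb{F}_p[\Lambda],\qquad\bar B=B/pB,\qquad\bar N=\{x\in\bar R:\ s_\alpha x-x\in\bar g_\alpha\bar R\ \text{ for all }\alpha\}.
\]
The orbit sums are a basis of $B$ over $A$ and of $\bar R^W$ over $\mathbb{F}_p$, so $\bar B=\bar R^W$. By Lemma~\ref{lem:lattice}(b), $\bar B$ is a noetherian unique factorization domain, hence normal, and $\bar R$ is finite over it. The element $p$ is prime in $R$ and does not divide $g_\alpha$, since $\bar g_\alpha\ne0$. If $pf\in N$ with $f\in R$, then $p(s_\alpha f-f)=g_\alpha r$ forces $p\mid r$, so $f\in N$. Thus $N\cap pR=pN$ and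
\[
N/pN\subset\bar N\subset\bar R .
\]

\begin{proposition}\label{prop:lift}
If $N$ is projective over $B$, then $N/pN=\bar N$.
\end{proposition}

The congruence for one root can always be lifted; the difficulty is that the correction made for one root spoils the others. The corrections can be glued by a partition of unity away from the points where two of the $g_\alpha$ vanish. That locus has codimension two, and Lemma~\ref{lem:codim} does the rest.

\begin{proof}
Let $x\in\bar N$ and let $\tilde x\in R$ be a lift.

\emph{Step 1: one root.} Fix $\alpha\in\Phi_+$. Write $x-s_\alpha x=\bar g_\alpha u$, lift $u$ to $\tilde u\in R$, and set $\eta=\frac12g_\alpha\tilde u$ and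
\[
y_\alpha=\tfrac12(\tilde x+s_\alpha\tilde x)+\tfrac12(\eta-s_\alpha\eta).
\]
We have $\bar\eta=\frac12(x-s_\alpha x)$, which changes sign under $s_\alpha$. Hence $\frac12(\eta-s_\alpha\eta)$ reduces to $\frac12(x-s_\alpha x)$, and $\bar y_\alpha=x$. Moreover $s_\alpha y_\alpha-y_\alpha=-(\eta-s_\alpha\eta)\in g_\alpha R$. Write $y_\alpha=\tilde x+pr_\alpha$ with $r_\alpha\in R$.

\emph{Step 2: gluing.} Let $G_\alpha=\prod_{\beta\in\Phi_+\setminus\{\alpha\}}g_\beta$, let $J\subset R$ be the product of the ideals $(g_\alpha,G_\alpha)$, $\alpha\in\Phi_+$, and let $b\in B\cap J$. For each $\alpha$ write $b=c_\alpha+g_\alpha d_\alpha$ with $c_\alpha\in G_\alpha R$, $d_\alpha\in R$. Thus $c_\alpha\equiv b$ modulo $g_\alpha$ and $c_\alpha\equiv0$ modulo $g_\beta$ for $\beta\ne\alpha$. Put $y=b\tilde x+p\sum_\beta c_\beta r_\beta$. For each $\alpha$,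
\[
y-by_\alpha=p\Bigl[(c_\alpha-b)r_\alpha+\sum_{\beta\ne\alpha}c_\beta r_\beta\Bigr]\in g_\alpha R .
\]
The ideal $g_\alpha R$ is $s_\alpha$-stable, and $s_\alpha(by_\alpha)-by_\alpha=b(s_\alpha y_\alpha-y_\alpha)\in g_\alpha R$ because $b$ is invariant. So $s_\alpha y-y\in g_\alpha R$ for all $\alpha$, that is, $y\in N$; and $\bar y=\bar bx$. Hence the ideal $K=\{\bar b\in\bar B:\bar bx\in N/pN\}$ contains the image of $B\cap J$.

\emph{Step 3: height.} Let $\mathfrak{p}\supset K$ be a prime of $\bar B$ and $\mathfrak{p}'$ its preimage in $B$, which contains $p$ and $B\cap J$. The ring $R/J$ is an integral extension of $B/(B\cap J)$, so by lying over there is a prime $\mathfrak{q}\supset J$ of $R$ with $\mathfrak{q}\cap B=\mathfrak{p}'$. Being prime, $\mathfrak{q}$ contains $(g_\alpha,G_\alpha)$ for some $\alpha$, and it contains $p$. The prime $\bar{\mathfrak{q}}=\mathfrak{q}/pR$ of $\bar R$ contains the nonzero coprime elements $\bar g_\alpha,\bar G_\alpha$ (Lemma~\ref{lem:coprime}), so it has height at least $2$. In an integral extension, a strict inclusion of primes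 contracts to a strict inclusion. Therefore $\mathfrak{p}=\bar{\mathfrak{q}}\cap\bar B$ has height at least $2$.

\emph{Step 4.} The module $N/pN$ is finitely generated and projective over $\bar B$ and lies in the torsion-free module $\bar R$. By Step~3 and Lemma~\ref{lem:codim}, $x\in N/pN$.
\end{proof}

\section{The Frobenius element and its leading term}\label{sec:frob}

Let $\Phi_1\subset\Phi$ be an irreducible component, $V_1=\mathbb{Q}\Phi_1$, and $W_1\subset W$ the group generated by the $s_\beta$, $\beta\in\Phi_1$. For integers $m,d\ge0$ let $D(m)_d$ be the space of linear maps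
\[
\theta\colon V_1\to\operatorname{Sym}^d(V_1)\quad\text{with}\quad\theta(\beta)\in\beta^m\operatorname{Sym}(V_1)\ \text{ for all }\beta\in\Phi_1 .
\]
Over $\mathbb{F}_p$ the analogous space with $d=m=q$ contains $\lambda\mapsto\lambda^q$. Over $\mathbb{Q}$ this degree is impossible.

\begin{lemma}\label{lem:degree}
Let $\Phi_1$ have rank at least $2$ and let $m\ge2$. Then $D(m)_d=0$ for $d\le m$.
\end{lemma}

\begin{proof}
The roots span $V_1$, so it suffices to show $\theta(\beta)=0$ for all $\beta\in\Phi_1$. For $d<m$ this holds for reasons of degree. Let $d=m$ and $\theta(\beta)=c_\beta\beta^m$ with $c_\beta\in\mathbb{Q}$. Given $\beta$, there is $\gamma\in\Phi_1$ neither proportional nor orthogonal to $\beta$; otherwise $\{\pm\beta\}$ would be orthogonal to the remaining roots, which is excluded by irreducibility and rank at least $2$. Let $\gamma'=s_\beta\gamma=\gamma-n\beta$ with $n\ne0$. Linearity of $\theta$ gives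
\[
c_{\gamma'}(\gamma-n\beta)^m=c_\gamma\gamma^m-nc_\beta\beta^m ,
\]
an identity of polynomials in the independent variables $\beta,\gamma$. As $m\ge2$, the monomial $\gamma^{m-1}\beta$ does not occur on the right, so $-mn\,c_{\gamma'}=0$ and $c_{\gamma'}=0$. The coefficient of $\beta^m$ then gives $c_\beta=0$.
\end{proof}

\begin{proposition}\label{prop:theta}
Let $k$ equal a constant $\kappa$ on an irreducible component $\Phi_1$ of rank at least $2$, let $p$ be a prime not invertible in $A$, and let $q=p^a\ge2\kappa+1$. If $N=\mathcal{Q}_k$ is projective over $B$, then $D(2\kappa+1)_{d}\ne0$ for some $d\le q$.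
\end{proposition}

\begin{proof}
Fix $\alpha\in\Phi_1$.

\emph{Step 1: $e^{q\alpha}\in\bar N$.} If $\beta\in\Phi\setminus\Phi_1$, then $s_\beta\alpha=\alpha$ and there is nothing to check. If $\beta\in\Phi_1$ and $n=\langle\alpha,\beta^\vee\rangle$, then in $\bar R$
\[
s_\beta e^{q\alpha}-e^{q\alpha}=e^{q\alpha}(e^{-qn\beta}-1)=e^{q\alpha}(e^{-n\beta}-1)^q .
\]
This is divisible by $(1-e^\beta)^q$, hence by $(1-e^\beta)^{2\kappa+1}$, hence by $\bar g_\beta$ (Lemma~\ref{lem:basic}(b)). By Proposition~\ref{prop:lift} there is $y\in N$ with $\bar y=e^{q\alpha}$.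

\emph{Step 2: projecting the lift.} We have no control over the low-order terms of $y$, and its leading term may be $W$-invariant, in which case it carries no information. We therefore project to the part that transforms like $V_1$. The reflection representation $V_1$ of $W_1$ is absolutely irreducible and nontrivial, and its character $\chi$ is integer-valued because $W_1$ preserves the lattice $\mathbb{Z}\Phi_1$. Let
\[
\epsilon=\frac{\dim V_1}{|W_1|}\sum_{w\in W_1}\chi(w^{-1})\,w=\sum_{w\in W_1}c_ww
\]
be the corresponding central idempotent. It lies in $A[W_1]$, since $|W_1|$ divides $|W|$. It acts as the identity on $V_1$ and as zero on the trivial representation, so $\sum c_ww\alpha=\alpha$ and $\sum c_w=0$; and a $\mathbb{Q}[W_1]$-module on which $\epsilon$ acts as the identity is a direct sum of copies of $V_1$. Put $z=\epsilon y$. Then $z\in N$ by Lemma~\ref{lem:basic}(d), and $\epsilon z=z$.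

\emph{Step 3: $z$ has order at most $q$.} Since $\sum c_w=0$,
\[
\bar z=\sum\bar c_w(e^{qw\alpha}-1)=\sum\bar c_w(e^{w\alpha}-1)^q\in I_{\mathbb{F}_p}^q .
\]
In $\operatorname{Sym}(\Lambda\otimes\mathbb{F}_p)$ the $q$-th power map is additive and $\bar c_w^{\,q}=\bar c_w$, so
\[
[\bar z]_q=\sum\bar c_w(w\alpha)^q=\Bigl(\sum\bar c_w\,w\alpha\Bigr)^q=\alpha^q .
\]
This is nonzero: $\alpha=p\mu$ with $\mu\in\Lambda$ would give $2=p\langle\mu,\alpha^\vee\rangle$, and $p$ is odd. So $\bar z\notin I_{\mathbb{F}_p}^{q+1}$, and $z\notin I_\mathbb{Q}^{q+1}$ by Lemma~\ref{lem:symbol}(b). Let $j\le q$ be maximal with $z\in I_\mathbb{Q}^j$, and let $\zeta=[z]_j\ne0$ in $\operatorname{Sym}^j(\Lambda_\mathbb{Q})$, $\Lambda_\mathbb{Q}=\Lambda\otimes\mathbb{Q}$. By equivariance $\epsilon\zeta=\zeta$.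

\emph{Step 4: divisibility of the leading term.} Let $w\in W_1$ and $\beta\in\Phi_1$. Then $wz\in N$, so $s_\beta wz-wz\in g_\beta R$. We have $[g_\beta]_{2\kappa+1}=-\beta\bar\beta^{\,2\kappa}$, a nonzero multiple of $\beta^{2\kappa+1}$. Lemma~\ref{lem:symbol}(c) gives $s_\beta\xi-\xi\in\beta^{2\kappa+1}\operatorname{Sym}(\Lambda_\mathbb{Q})$ for $\xi=w\zeta$, and by linearity for every $\xi$ in $E=\mathbb{Q}[W_1]\zeta$. The central element $\epsilon$ acts as the identity on $E\ne0$, so there is an injective $W_1$-equivariant map $\theta_0\colon V_1\to E$. Since $s_\beta\beta=-\beta$,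
\[
-2\,\theta_0(\beta)=s_\beta\theta_0(\beta)-\theta_0(\beta)\in\beta^{2\kappa+1}\operatorname{Sym}(\Lambda_\mathbb{Q}).
\]

\emph{Step 5: removing the other variables.} Write $\Lambda_\mathbb{Q}=V_1\oplus V_0$ with $V_0=\bigcap_{\beta\in\Phi_1}\ker\beta^\vee$. The ring $\operatorname{Sym}(\Lambda_\mathbb{Q})$ is free over $\operatorname{Sym}(V_1)$ on the monomials in a basis of $V_0$, and divisibility by $\beta^{2\kappa+1}$ can be tested on coefficients. Each coefficient of $\theta_0$ therefore lies in some $D(2\kappa+1)_d$ with $d\le j\le q$, and one of them is nonzero.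
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $A=\mathbb{Z}[1/|W|]$. Here $q=2\kappa+1\ge3$. If $\mathcal{Q}_k$ were projective over $B$, Proposition~\ref{prop:theta} would give $D(q)_d\ne0$ for some $d\le q$, against Lemma~\ref{lem:degree}. By Proposition~\ref{prop:inv}, neither $\mathcal{M}_{2k}$ nor $\mathcal{M}'_{2k+1}$ is projective over $R$.
\end{proof}

\begin{remark}
The rank hypothesis is used in Lemma~\ref{lem:degree}: in rank one, $\beta\mapsto\beta^m$ is a nonzero element of $D(m)_m$, in agreement with Example~\ref{ex:su2}. Characteristic $0$ is used there to cancel $m$ in $mn\,c_{\gamma'}=0$. The hypothesis $p\nmid|W|$ ensures that $R/pR\ne0$, so that reduction modulo $p$ is available once $|W|$ is inverted.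
\end{remark}

\section{Comparison of the three statements}\label{sec:compare}

By Proposition~\ref{prop:inv} and Lemma~\ref{lem:proj}, (i)$\Rightarrow$(ii) and (iii)$\Rightarrow$(ii) over $A$. For (ii)$\Rightarrow$(iii) we must rebuild $M'=\mathcal{M}'_{2k+1}$ from its invariants $N=\mathcal{Q}_k$. The natural map is
\[
\varphi\colon R\otimes_BN\to M',\qquad r\otimes f\mapsto(r\cdot wf)_w ,
\]
a homomorphism of $R$-algebras. We show that it is surjective at every prime of height one, for all $k$; freeness of $N$ then upgrades this to an isomorphism. The tuples $(wf)_w$ are the values of $f$ along a $W$-orbit, so we first find where orbits degenerate. For a prime $\mathfrak{q}\subset R$, the \emph{inertia group} is $\{w\in W:wr\equiv r\bmod\mathfrak{q}\text{ for all }r\in R\}$.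

\begin{lemma}\label{lem:inertia}
Let $\mathfrak{q}\subset R$ be a prime of height one. Then $1-e^\alpha\in\mathfrak{q}$ for at most one $\alpha\in\Phi_+$. The inertia group of $\mathfrak{q}$ is $\{1,s_\alpha\}$ if there is such an $\alpha$, and trivial otherwise. If $w,w'\in W$ and $wr\equiv w'r\bmod\mathfrak{q}$ for all $r\in R$, then $w'w^{-1}$ is in the inertia group.
\end{lemma}

\begin{proof}
The first claim is Lemma~\ref{lem:coprime}. If $1-e^\alpha\in\mathfrak{q}$, then $s_\alpha$ is in the inertia group by Lemma~\ref{lem:basic}(c). Conversely let $w\ne1$ be in the inertia group. Then $e^\lambda-e^{w\lambda}\in\mathfrak{q}$, so $1-e^{w\lambda-\lambda}\in\mathfrak{q}$ for all $\lambda$. By Lemma~\ref{lem:coprime} the image of $w-1$ has rank at most $1$, hence exactly $1$. So $w$ is an orthogonal transformation fixing a hyperplane $H$ of $\Lambda\otimes\mathbb{R}$ pointwise. Since $W$ acts freely on the complement of the hyperplanes $\ker\alpha^\vee$, the hyperplane $H$ is covered by these, so equals one of them, and $w=s_\alpha$. Taking $\lambda$ with $\langle\lambda,\alpha^\vee\rangle=1$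 (Lemma~\ref{lem:lattice}(a)) gives $1-e^{-\alpha}\in\mathfrak{q}$. For the last claim replace $r$ by $w^{-1}r$.
\end{proof}

The use of Lemma~\ref{lem:lattice}(a) cannot be avoided. For $G=SO(3)$ we have $\Lambda=\mathbb{Z}\alpha$, the differences $e^{n\alpha}-e^{-n\alpha}$ are all divisible by $1-e^{2\alpha}$, and $s_\alpha$ is in the inertia group of the prime $(1+e^\alpha)$, which does not contain $1-e^\alpha$ once $2$ is inverted.

\begin{lemma}\label{lem:surj}
For every prime $\mathfrak{q}\subset R$ of height one, the localization $\varphi_\mathfrak{q}$ is surjective.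
\end{lemma}

\begin{proof}
Let $\mathsf{k}=R_\mathfrak{q}/\mathfrak{q}R_\mathfrak{q}$ and let $\mathcal{A}\subset M'_\mathfrak{q}/\mathfrak{q}M'_\mathfrak{q}$ be the image of $\varphi_\mathfrak{q}$, a unital $\mathsf{k}$-subalgebra. By Nakayama's lemma it suffices to show that $\mathcal{A}$ is everything. We use the following fact: a unital subalgebra of the algebra of functions from a finite set $X$ to $\mathsf{k}$ that separates points is the whole algebra. Indeed, if $f_{x'}(x)\ne f_{x'}(x')$ for each $x'\ne x$, then $\prod_{x'\ne x}(f_{x'}-f_{x'}(x'))$ is a nonzero multiple of the indicator function of $x$.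

\emph{Case A: no $1-e^\alpha$ lies in $\mathfrak{q}$.} By Lemma~\ref{lem:basic}(b) all $g_\alpha$ are units in $R_\mathfrak{q}$, so $M'_\mathfrak{q}=\prod_WR_\mathfrak{q}$ and $M'_\mathfrak{q}/\mathfrak{q}M'_\mathfrak{q}$ is the algebra of functions $W\to\mathsf{k}$. Let $w\ne w'$. By Lemma~\ref{lem:inertia} there is $r\in R$ with $wr-w'r\notin\mathfrak{q}$. With $\delta=\prod_{\alpha\in\Phi}g_\alpha\in B\setminus\mathfrak{q}$ we have $\delta r\in N$ and $w(\delta r)-w'(\delta r)=\delta(wr-w'r)\notin\mathfrak{q}$. So $\mathcal{A}$ separates points.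

\emph{Case B: $1-e^\alpha\in\mathfrak{q}$ with $\alpha\in\Phi_+$.} Put $g=g_\alpha\in\mathfrak{q}$. The $g_\gamma$ with $\gamma\ne\pm\alpha$ are units in $R_\mathfrak{q}$ by Lemma~\ref{lem:coprime}, so only the congruence for $\alpha$ survives. Split $W$ into cosets $C=\{w_C,s_\alpha w_C\}$. Then $M'_\mathfrak{q}$ is the product over $C$ of the rings of pairs $(x,y)$ with $x-y\in gR_\mathfrak{q}$. As $(x,y)=\frac{x+y}2(1,1)+\frac{x-y}{2g}(g,-g)$, each factor is free with basis $e_C=(1,1)$, $\varepsilon_C=(g,-g)$, and $\varepsilon_C^2=g^2e_C$. Hence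
\[
M'_\mathfrak{q}/\mathfrak{q}M'_\mathfrak{q}=\prod_C\mathsf{k}[\varepsilon_C]/(\varepsilon_C^2).
\]
Since $s_\alpha$ is in the inertia group, the $C$-component of the class of $\varphi(1\otimes f)$, $f\in N$, is
\begin{equation}\label{eq:component}
(w_Cf)\,e_C+\frac{w_Cf-s_\alpha w_Cf}{2g}\,\varepsilon_C\quad\text{modulo }\mathfrak{q},
\end{equation}
and the coefficient of $e_C$ may be computed with either element of $C$. We need elements of $N$ that do not vanish on $\mathfrak{q}$, so $\delta$ is replaced by $\delta_\beta=\prod_{\gamma\in\Phi\setminus\{\pm\beta\}}g_\gamma$, $\beta\in\Phi$. We have $\delta_{-\beta}=\delta_\beta$, $w\delta_\beta=\delta_{w\beta}$, in particular $s_\beta\delta_\beta=\delta_\beta$, and $\delta_\alpha\notin\mathfrak{q}$.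

(1) \emph{The coefficients of the $e_C$ separate cosets.} Let $w\in C$, $w'\in C'$ with $C\ne C'$, and $\beta=w^{-1}\alpha$, $\beta'=w'^{-1}\alpha$. If $r\in R$ is fixed by $s_\beta$, then $f=\delta_\beta r\in N$: for $\gamma\ne\pm\beta$ both $f$ and $s_\gamma f$ lie in $g_\gamma R$, and $s_\beta f=f$. If $\beta'\ne\pm\beta$, take $r=1$. Then $wf=\delta_\alpha\notin\mathfrak{q}$, while $w'f$ has the factor $w'g_{\beta'}=g_\alpha\in\mathfrak{q}$. If $\beta'=\pm\beta$, then $w\delta_\beta=w'\delta_\beta=\delta_\alpha$, so $wf-w'f=\delta_\alpha(wr-w'r)$. Suppose this lies in $\mathfrak{q}$ for all $s_\beta$-invariant $r$, and take $r=r_0+s_\beta r_0$ with $r_0\in R$ arbitrary. Since $ws_\beta=s_\alpha w$ and $w's_\beta=s_\alpha w'$, we have $wr\equiv2wr_0$ and $w'r\equiv2w'r_0$ modulo $\mathfrak{q}$. So $wr_0\equiv w'r_0$ for all $r_0$, and Lemma~\ref{lem:inertia} gives $w'\in\{w,s_\alpha w\}=C$, a contradiction.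

(2) \emph{Some element has a nonzero coefficient of $\varepsilon_C$.} Let $\beta=w_C^{-1}\alpha$ and $f=\delta_\beta g_\beta$. For every root $\gamma$ both $f$ and $s_\gamma f$ lie in $g_\gamma R$, so $f\in N$. By Lemma~\ref{lem:basic}(a),
\[
\frac{w_Cf-s_\alpha w_Cf}{2g}=\frac{\delta_\alpha(g_\alpha-g_{-\alpha})}{2g_\alpha}=\tfrac12\delta_\alpha\bigl(1+e^{-\alpha-2k_\alpha\bar\alpha}\bigr)\equiv\delta_\alpha\not\equiv0\bmod\mathfrak{q},
\]
because the exponent lies in $\mathbb{Z}\alpha$ and $e^\alpha\equiv1$.

By (1), $\mathcal{A}$ maps onto the quotient $\prod_C\mathsf{k}$ obtained by setting all $\varepsilon_C=0$. So for each $C$ it contains an element $a=e_C+\nu$ with $\nu$ a combination of the $\varepsilon$'s, and $\nu^2=0$. Then $a^2=e_C+2e_C\nu$ and $a^3=e_C+3e_C\nu$, so $e_C=3a^2-2a^3\in\mathcal{A}$. Multiplying the element of (2) by $e_C$ and using \eqref{eq:component}, we get $xe_C+y\varepsilon_C\in\mathcal{A}$ with $x,y\in\mathsf{k}$, $y\ne0$, so $\varepsilon_C\in\mathcal{A}$. Thus $\mathcal{A}$ is everything.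
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compare}]
(a) It remains to prove (ii)$\Rightarrow$(iii) over $A$. Let $N$ be free of rank $|W|$ over $B$, so that $P=R\otimes_BN$ is free of rank $|W|$ over $R$. By Lemma~\ref{lem:surj}, $\varphi$ becomes surjective over the fraction field of $R$. Both sides have rank $|W|$, by the proof of Lemma~\ref{lem:proj}, so it becomes bijective, and $\varphi$ is injective because $P$ is torsion-free. For $x\in M'$, Lemma~\ref{lem:surj} says that the ideal $\{r\in R:rx\in\varphi(P)\}$ lies in no prime of height one, and so is also nonzero. By Lemma~\ref{lem:codim}, $x\in\varphi(P)$. Hence $M'\cong P$ is free of rank $|W|$.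

(b) If some component has rank at least $2$, choose a prime $p\nmid|W|$ and the constant function $k=(p-1)/2$; all three statements fail by Theorem~\ref{thm:main}. Conversely let $\Phi_+=\{\alpha_1,\dots,\alpha_n\}$ with all components of rank $1$, so that $W=\langle s_1\rangle\times\dots\times\langle s_n\rangle$, $s_i=s_{\alpha_i}$. For $S\subset\{1,\dots,n\}$ let $\operatorname{sgn}_S\colon W\to\{\pm1\}$ be the character with $\operatorname{sgn}_S(s_i)=-1$ exactly for $i\in S$. As $2$ is a unit, every $F\in\prod_WR$ is uniquely
\[
F_w=\sum_SF^S\operatorname{sgn}_S(w),\qquad F^S=2^{-n}\sum_w\operatorname{sgn}_S(w)F_w\in R .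
\]
Let $m_i=v_{\alpha_i}$ for all $i$, or $m_i=g_{\alpha_i}$ for all $i$. If $m_i\mid F^S$ for all $S\ni i$, then $F_{s_iw}-F_w=-2\sum_{S\ni i}F^S\operatorname{sgn}_S(w)$ is divisible by $m_i$. Conversely, if all $F_{s_iw}-F_w$ are divisible by $m_i$ and $i\in S$, then pairing $w$ with $s_iw$ in the formula for $F^S$ writes $2^nF^S$ as a signed sum of such differences, so $m_i\mid F^S$. The $m_i$ are pairwise coprime, so the module is $\bigoplus_S\bigl(\prod_{i\in S}m_i\bigr)R\cdot\operatorname{sgn}_S$, free of rank $2^n=|W|$. This proves (i) and (iii), and (ii) follows from (a).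
\end{proof}

\begin{remark}
The proof of (a) shows that $\mathcal{M}'_{2k+1}\cong R\otimes_B\mathcal{Q}_k$ whenever (ii) holds; for $k=0$ this reads $\mathcal{M}'_1\cong R\otimes_BR$. The same map cannot give (i): its image lies in $\mathcal{M}'_{2k+1}$, which in Example~\ref{ex:su2} is strictly smaller than $\mathcal{M}_{2k}$.
\end{remark}

\section{The Coxeter number and the range of bad primes}\label{sec:range}

Proposition~\ref{prop:theta} allows any $q\ge2\kappa+1$, and Lemma~\ref{lem:degree} is only a first bound for the lowest degree in $D(2\kappa+1)$. The exact value widens the set of obstructions.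

Let $\Phi_1$ be irreducible of rank $\ell\ge2$, with Weyl group $W_1$, exponents $e_1,\dots,e_\ell\ge1$ and Coxeter number $h$. Recall that the degrees of the basic invariants of $W_1$ are $d_i=e_i+1$, that $|W_1|=\prod d_i$, that $h$ is the largest degree, and that $h\ge3$ for $\ell\ge2$. View $S_1=\operatorname{Sym}(V_1\otimes\mathbb{R})$ as the ring of polynomial functions on the dual space, in which the equations $\beta=0$, $\beta\in\Phi_1$, define the Coxeter arrangement of reflecting hyperplanes of $W_1$. A derivation of $S_1$ is determined by its restriction to $V_1$, an arbitrary linear map to $S_1$; its degree is the degree of the polynomials $\theta(\lambda)$, $\lambda\in V_1$. The derivations with $\theta(\beta)\in\beta^mS_1$ for all $\beta$ form the graded $S_1$-module of \emph{multiderivations} of multiplicity $m$, and $D(m)_d$ embeds in its degree $d$ part. Terao's theorem \cite{Terao} states that for $m=2\kappa+1$ this module is free on homogeneous generators of degrees $\kappa h+e_1,\dots,\kappa h+e_\ell$. In particular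
\begin{equation}\label{eq:terao}
D(2\kappa+1)_d=0\qquad\text{for }d\le\kappa h .
\end{equation}

\begin{proposition}\label{prop:range}
Let $k$ equal a constant $\kappa$ on $\Phi_1$, let $p$ be a prime not invertible in $A$, and suppose $2\kappa+1\le p^a\le\kappa h$ for some $a$. Then \textup{(i)}, \textup{(ii)} and \textup{(iii)} all fail over $A$.
\end{proposition}

\begin{proof}
If $\mathcal{Q}_k$ were projective over $B$, Proposition~\ref{prop:theta} would give $D(2\kappa+1)_d\ne0$ with $d\le p^a\le\kappa h$, against \eqref{eq:terao}. So (ii) fails, and (i), (iii) fail by Theorem~\ref{thm:compare}(a).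
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}]
(a) This is Proposition~\ref{prop:range} for $A=\mathbb{Z}[1/|W|]$.

(b) Now $W=W_1$, and we must find a prime $p\nmid|W|$ in $[2\kappa+1,\kappa h]$. Since $|W|=\prod d_i$ with $d_i\le h$, no prime $p>h$ divides $|W|$. We use Bertrand's postulate: for $n\ge2$ there is a prime $p$ with $n<p<2n$, and for $n\ge4$ one with $n<p<2n-2$.

Let $\kappa\ge2$. If $2\kappa\le h$, take a prime $p$ with $h<p<2h$; then $2\kappa<p<\kappa h$. If $2\kappa>h$, it suffices to find a prime $p$ with $2\kappa<p\le3\kappa$, for then $p>h$ and $p\le\kappa h$. By Nagura's theorem \cite{Nagura}, for $x\ge25$ there is a prime in $[x,\frac65x]$. For $\kappa\ge13$ take $x=2\kappa$; the prime is not $2\kappa$ and is at most $\frac{12}5\kappa$. For $\kappa=2,3,\dots,12$ take $p=5,7,11,11,13,17,17,19,23,23,29$ respectively.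

Let $\kappa=1$ and $\Phi$ not of type $A$. We need a prime $p\in[3,h]$ with $p\nmid|W|$. For $B_n$ and $C_n$, $n\ge2$, we have $h=2n$ and $|W|=2^nn!$, and any prime $n<p<2n$ serves. For $D_n$, $n\ge4$, we have $h=2n-2$ and $|W|=2^{n-1}n!$, and any prime $n<p<2n-2$ serves. The exceptional types are as follows.
\[
\begin{array}{c|ccccc}
 & G_2 & F_4 & E_6 & E_7 & E_8\\ \hline
h & 6 & 12 & 12 & 18 & 30\\
|W| & 2^2\cdot3 & 2^7\cdot3^2 & 2^7\cdot3^4\cdot5 & 2^{10}\cdot3^4\cdot5\cdot7 & 2^{14}\cdot3^5\cdot5^2\cdot7\\
p & 5 & 5 & 7 & 11 & 11
\end{array}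
\]

(c) For $k\ge2$ all three statements fail by (b). Statement (i) holds for $k=0$, where $\mathcal{M}_0=\prod_WR$, and for $k=1$ by Proposition~\ref{prop:su3k1}; (ii) and (iii) then follow from Theorem~\ref{thm:compare}(a).
\end{proof}

In type $A_n$ we have $h=n+1$ and $|W|=(n+1)!$, so every prime up to $h$ divides $|W|$. This is why the criterion gives nothing there for $\kappa=1$.

\section{Freeness over $\mathbb{Q}$}\label{sec:rational}

Projectivity is a local property, and near a point of the complex torus the exponential congruences become polynomial congruences for a smaller root system. We first treat this polynomial model.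

\subsection{The polynomial model}

Let $\Psi$ be a reduced root system with positive roots $\Psi_+$ and Weyl group $W'$, let $k\colon\Psi\to\mathbb{Z}_{\ge0}$ be $W'$-invariant, and put $V=\mathbb{C}\Psi$, $S=\operatorname{Sym}(V)$,
\[
M^{\mathrm{pol}}=\Bigl\{F\in\prod\nolimits_{W'}S:\ F_{s_\alpha w}\equiv F_w\bmod\alpha^{2k_\alpha}\ \text{ for all }\alpha\in\Psi_+,\ w\in W'\Bigr\}.
\]

\begin{proposition}\label{prop:pol}
$M^{\mathrm{pol}}$ is a free $S$-module.
\end{proposition}

We do not look for a basis. Instead we show that $M^{\mathrm{pol}}$ carries deformed partial derivatives, which make it a module over an algebra whose relevant modules are all free over $S$.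

For $\xi\in V^*$ let $\partial_\xi$ be the derivation of $S$ with $\partial_\xi x=\langle x,\xi\rangle$ for $x\in V$. The \emph{rational Cherednik algebra} $H_k$ is generated by $S=\operatorname{Sym}(V)$, $\operatorname{Sym}(V^*)$ and $\mathbb{C}W'$, with $wxw^{-1}=w(x)$, $w\xi w^{-1}=w(\xi)$ and
\[
\xi x-x\xi=\langle x,\xi\rangle-\sum_{\alpha\in\Psi_+}k_\alpha\langle\alpha,\xi\rangle\langle x,\alpha^\vee\rangle s_\alpha\qquad(x\in V,\ \xi\in V^*,\ w\in W').
\]
Let $S^\circ=S[\alpha^{-1}:\alpha\in\Psi]$ and let $\mathcal{D}$ be the algebra of differential operators generated by $S^\circ$ and the $\partial_\xi$. The Dunkl embedding of Etingof and Ginzburg is the algebra homomorphism $H_k\to\mathcal{D}\rtimes W'$ that is the identity on $S$ and $W'$ and sends $\xi$ to the \emph{Dunkl operator}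
\[
T_\xi=\partial_\xi-\sum_{\alpha\in\Psi_+}k_\alpha\frac{\langle\alpha,\xi\rangle}{\alpha}(1-s_\alpha).
\]
The algebra $\mathcal{D}\rtimes W'$, and hence $H_k$, acts on $\prod_{W'}S^\circ$: differential operators act on each component, and $W'$ acts by formula \eqref{eq:twisted}. Write $(\sigma_\alpha F)_w=F_{s_\alpha w}$ and $(s_\alpha^VF)_w=s_\alpha(F_w)$. Then $s_\alpha=s_\alpha^V\sigma_\alpha$, and $\sigma_\alpha$ commutes with $s_\alpha^V$ and with $\mathcal{D}$.

\begin{lemma}\label{lem:dunkl}
$M^{\mathrm{pol}}$ is an $H_k$-submodule of $\prod_{W'}S^\circ$.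
\end{lemma}

\begin{proof}
It is an $S$-module, and it is $W'$-stable because $(1-\sigma_\alpha)uF=u(1-\sigma_{u^{-1}\alpha})F$ and $u$ carries $(u^{-1}\alpha)^{2k_\alpha}$ to $\alpha^{2k_\alpha}$. Let $F\in M^{\mathrm{pol}}$ and $\xi\in V^*$. We test $T_\xi F$ one root at a time. Fix $\alpha\in\Psi_+$, write $k=k_\alpha$, let $S_{(\alpha)}$ be the localization at the prime $(\alpha)$, and let $M_\alpha$ be the $S_{(\alpha)}$-module of $F'\in\prod_{W'}S_{(\alpha)}$ with $(1-\sigma_\alpha)F'\in\alpha^{2k}\prod_{W'}S_{(\alpha)}$. We show $T_\xi F\in M_\alpha$.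

For $\beta\in\Psi_+\setminus\{\alpha\}$ the element $(1-s_\beta)F$ lies in $M^{\mathrm{pol}}\subset M_\alpha$ and $\beta$ is a unit of $S_{(\alpha)}$, so the $\beta$-term of $T_\xi F$ lies in $M_\alpha$. It remains to treat $T'=\partial_\xi-k\frac{\langle\alpha,\xi\rangle}\alpha(1-s_\alpha)$. Write $F=F_++F_-$ with $F_\pm=\frac12(1\pm\sigma_\alpha)F$, so that $s_\alpha F_\pm=\pm s_\alpha^VF_\pm$ and $F_-=\alpha^{2k}F''$ with $F''\in\prod_{W'}S$. For $f\in S$ the difference $f-s_\alpha f$ is divisible by $\alpha$. Hence
\[
T'F_+=\partial_\xi F_+-k\langle\alpha,\xi\rangle\,\alpha^{-1}(1-s_\alpha^V)F_+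
\]
has polynomial entries; it is $\sigma_\alpha$-invariant, so it lies in $M_\alpha$. For $F_-$ use $\partial_\xi(\alpha^{2k}F'')=\alpha^{2k}\partial_\xi F''+2k\langle\alpha,\xi\rangle\alpha^{2k-1}F''$ and, since the exponent is even, $(1+s_\alpha^V)(\alpha^{2k}F'')=\alpha^{2k}(1+s_\alpha^V)F''$. This gives
\[
T'F_-=\alpha^{2k}\partial_\xi F''+k\langle\alpha,\xi\rangle\,\alpha^{2k-1}(1-s_\alpha^V)F''\in\alpha^{2k}\prod\nolimits_{W'}S\subset M_\alpha .
\]
So $T_\xi F\in M_\alpha$ for every $\alpha\in\Psi_+$. The entries of $T_\xi F$ lie in $S^\circ\cap\bigcap_\alpha S_{(\alpha)}=S$, and $S\cap\alpha^{2k_\alpha}S_{(\alpha)}=\alpha^{2k_\alpha}S$. Hence $T_\xi F\in M^{\mathrm{pol}}$.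
\end{proof}

In rank one, $M^{\mathrm{pol}}=S\cdot(1,1)\oplus S\cdot\alpha^{2k}(1,-1)$, and the two formulas in the proof show that $T_\xi$ kills both generators, on which $s_\alpha$ acts by $+1$ and $-1$. The general case has the same shape. Category $\mathcal{O}$ of Ginzburg, Guay, Opdam and Rouquier \cite{GGOR} consists of the finitely generated $H_k$-modules on which $V^*$ acts locally nilpotently. For an irreducible $W'$-module $\tau$, extend $\tau$ to the subalgebra $H^-$ generated by $V^*$ and $W'$ by letting $V^*$ act by zero; the \emph{standard module} is $\Delta(\tau)=H_k\otimes_{H^-}\tau$. We use the following facts from \cite{GGOR}.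
\begin{enumerate}
\item[(O1)] $\Delta(\tau)$ lies in $\mathcal{O}$, is isomorphic to $S\otimes\tau$ as an $S$-module, and has a unique simple quotient; every simple object of $\mathcal{O}$ is such a quotient.
\item[(O2)] Objects of $\mathcal{O}$ have finite length and $\mathcal{O}$ has enough projectives. So $\mathcal{O}$ has a projective generator $P$ and is equivalent to the category of finitely generated right modules over $\operatorname{End}(P)$.
\item[(O3)] There is a functor $\mathrm{KZ}$ from $\mathcal{O}$ to finite-dimensional modules over the Hecke algebra of $W'$ with parameters $e^{2\pi ik_\alpha}$, and it is fully faithful on projective objects.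
\end{enumerate}

\begin{proof}[Proof of Proposition~\ref{prop:pol}]
By Lemma~\ref{lem:dunkl}, $M^{\mathrm{pol}}$ is an $H_k$-module. It is finitely generated over $S$, graded in degrees $\ge0$, and each $T_\xi$ lowers the degree by one. So it lies in $\mathcal{O}$. Since the $k_\alpha$ are integers, all Hecke parameters equal $1$ and the Hecke algebra is $\mathbb{C}W'$. By (O3), $\operatorname{End}(P)$ is the endomorphism algebra of a finite-dimensional $\mathbb{C}W'$-module, a product of matrix algebras. By (O2), $\mathcal{O}$ is semisimple. A semisimple object with a unique simple quotient is simple, so by (O1) the simple objects are the $\Delta(\tau)$. Thus $M^{\mathrm{pol}}$ is a direct sum of standard modules, each free over $S$.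
\end{proof}

\subsection{From the polynomial model to the torus}

\begin{proof}[Proof of Theorem~\ref{thm:rational}]
\emph{Statement \textup{(i)} over $\mathbb{Q}$.} Let $R_\mathbb{C}=\mathbb{C}[\Lambda]$ and $M=\mathcal{M}_{2k}\otimes\mathbb{C}$. By the Nullstellensatz the maximal ideals of $R_\mathbb{C}$ are the kernels of the maps $e^\lambda\mapsto t(\lambda)$ for $t\in\operatorname{Hom}(\Lambda,\mathbb{C}^\times)$. Fix $t$, let $\hat R_t$ be the completed local ring, and let
\[
\Psi=\{\alpha\in\Phi:\ t(\bar\alpha)=1\}
\]
be the set of roots whose modulus can vanish at $t$. It is stable under negation. If $\alpha,\beta\in\Psi$, then $t(\alpha)=1$ and $\overline{s_\alpha\beta}=s_\alpha\bar\beta=\bar\beta-\langle\bar\beta,\alpha^\vee\rangle\alpha$ with $\langle\bar\beta,\alpha^\vee\rangle\in\mathbb{Z}$, so $s_\alpha\beta\in\Psi$. Hence $\Psi$ is a reduced root system in its span. The subgroup $W'\subset W$ generated by the $s_\alpha$, $\alpha\in\Psi$, fixes the complement $\bigcap_{\alpha\in\Psi}\ker\alpha^\vee$ of that span, so it is the Weyl group of $\Psi$.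

Let $\hat S$ be the completion of $\operatorname{Sym}(\Lambda\otimes\mathbb{C})$ at the origin. The homomorphism $e^\lambda\mapsto t(\lambda)\exp(\lambda)$ sends $e^{\lambda_i}-t(\lambda_i)$ to $t(\lambda_i)\lambda_i$ plus terms of higher order for a basis $\lambda_i$ of $\Lambda$, so it induces an isomorphism $\hat R_t\cong\hat S$. For $\alpha\notin\Psi$ the element $1-e^{\bar\alpha}$ is a unit of $\hat R_t$. For $\alpha\in\Psi$ it becomes $1-\exp(\bar\alpha)$, a unit times $\alpha$. Since $\hat R_t$ is flat over $R_\mathbb{C}$, the module $\hat R_t\otimes M$ consists of the $F\in\prod_W\hat S$ with $F_{s_\alpha w}\equiv F_w\bmod\alpha^{2k_\alpha}$ for $\alpha\in\Psi$. These conditions relate only indices in the same coset $W'w_0$, and under $u\mapsto uw_0$ they are the conditions defining $M^{\mathrm{pol}}$ for $(\Psi,k|_\Psi)$, read in $\hat S$. The ring $\hat S$ is flat over $S=\operatorname{Sym}(\mathbb{C}\Psi)$, being the completion of a polynomial ring over $S$. So $\hat R_t\otimes M$ is a product of $|W|/|W'|$ copies of $\hat S\otimes_SM^{\mathrm{pol}}$, which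 is free by Proposition~\ref{prop:pol}.

Flatness descends along faithfully flat ring maps, and a finitely generated flat module over a noetherian ring is projective. Applied to the map from the local ring at $t$ to $\hat R_t$, this shows that $M$ is flat at every maximal ideal, hence flat over $R_\mathbb{C}$. Applied to $\mathbb{Q}[\Lambda]\to\mathbb{C}[\Lambda]$, it shows that $\mathcal{M}_{2k}\otimes\mathbb{Q}$ is projective over $\mathbb{Q}[\Lambda]$. Lemma~\ref{lem:proj} with $A=\mathbb{Q}$ gives (i).

\emph{Statements \textup{(ii)} and \textup{(iii)} over $\mathbb{Q}$} follow from Theorem~\ref{thm:compare}(a) with $A=\mathbb{Q}$.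

\emph{Spreading out.} Let $A=\mathbb{Z}[1/|W|]$, let $M$ be one of the three modules and $C\in\{R,B\}$ its base ring. Choose a basis of $M\otimes\mathbb{Q}$ over $C\otimes\mathbb{Q}$ and multiply it by a positive integer so that it lies in $M$. The resulting map $C^{|W|}\to M$ is bijective after tensoring with $\mathbb{Q}$. It is injective, since $C$ has no $\mathbb{Z}$-torsion, and its cokernel is a finitely generated $C$-module that is $\mathbb{Z}$-torsion, hence killed by some integer $n_M\ge1$. Let $n$ be the product of $|W|$ and the three integers $n_M$. Over $\mathbb{Z}[1/n]$ all three modules are free of rank $|W|$.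
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:n}]
Suppose that (i)--(iii) hold over $\mathbb{Z}[1/n]$ and that a prime $p\nmid|W|$ with a power in $[2\kappa+1,\kappa h]$ does not divide $n$. Then (i)--(iii) hold over $A=\mathbb{Z}[1/(n|W|)]$, in which $p$ is not invertible. This contradicts Proposition~\ref{prop:range}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BLR}
Yuri Berest, Yun Liu and Ajay C. Ramadoss, \emph{Quasi-flag manifolds and moment graphs}, arXiv:2509.23521 (2025).

\bibitem{Bourbaki}
Bourbaki, \emph{Lie}, Chapter VI.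

\bibitem{GGOR}
Ginzburg, Guay, Opdam and Rouquier, Invent. Math. 154 (2003).

\bibitem{Nagura}
Nagura, Proc. Japan Acad. 28 (1952).

\bibitem{Steinberg}
Steinberg, Topology 14 (1975).

\bibitem{Swan}
Swan, Trans. Amer. Math. Soc. 237 (1978).

\bibitem{Terao}
Terao, \emph{Multiderivations of Coxeter arrangements}, Invent. Math. 148 (2002).

\end{thebibliography}
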